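# Random polynomials with exactly $k$ real zeros: the exponent $-b$ in the whole normal domain of attraction

## The decay law for $p_{n,k}$ and its two companions

Let $a_0,a_1,a_2,\dots$ be i.i.d. random variables and let $f_{n+1}(x)=\sum_{i=0}^{n}a_ix^i$, a random polynomial of degree at most $n$. For an integer $k\ge0$ let $p_{n,k}$ be the probability that $f_{n+1}$ has exactly $k$ real zeros, all of them simple. The zero polynomial has infinitely many zeros and is never counted.

Let $Y_t$ be the centered stationary Gaussian process with correlation $R_Y(t)=\mathrm{sech}(t/2)$. Concretely, with $W$ a standard Brownian motion and $h_t(u)=\exp(-e^{-t}u)$,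
$$Y_t=\frac{\int_0^\infty h_t(u)\,dW_u}{\left(\int_0^\infty h_t(u)^2\,du\right)^{1/2}},\qquad b=-4\lim_{T\to\infty}\frac1T\log P\Big(\sup_{0\le t\le T}Y_t\le0\Big).$$
It is known that the limit exists and that $b\in[0.4,2]$. We use nothing else about $b$: only $b\in[0.4,2]$ and $P(\sup_{[0,T]}Y\le 0)=e^{-(b/4+o(1))T}$.

**Theorem 1.** Let the $a_i$ be i.i.d., nondegenerate, of mean zero, and in the domain of attraction of the normal law. Then for every fixed $k\ge0$,
$$\lim_{n\to\infty}\frac{\log p_{2n+k,k}}{\log n}=-b .$$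

So $p_{n,k}=n^{-b+o(1)}$ as $n\to\infty$ along $n-k$ even. For coefficients with zero mean, unit variance and finite moments of all orders this is a known result; that it holds under the hypotheses of Theorem 1, with no further moment conditions, is a conjecture in Amir Dembo, Bjorn Poonen, Qi-Man Shao and Ofer Zeitouni, "Random polynomials having few or no real zeros", arXiv:math/0006113 (2000). Theorem 1 says that the conjecture is true.

The same method lets $k$ grow slowly. Let $\mathcal N_n$ be the number of distinct real zeros of $f_{n+1}$, with $\mathcal N_n=\infty$ if $f_{n+1}\equiv0$. The assumptions on the $a_i$ are those of Theorem 1.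

**Theorem 2.** If $k_n\ge1$ and $k_n=o(\log n)$, then $P(\mathcal N_n\le k_n)=n^{-b+o(1)}$ as $n\to\infty$, with no parity restriction.

**Theorem 3.** If $k_n\ge0$, $k_n=o(\log n)$ and $n-k_n$ is even, then the probability of exactly $k_n$ real zeros, all simple, satisfies $p_{n,k_n}=n^{-b+o(1)}$.

## Parity, degrees one to three, and where the number $b$ comes from

Non-real zeros come in conjugate pairs. So if $P(a_i=0)=0$, the degree is $n$ almost surely and $p_{n,k}=0$ for $n-k$ odd. If $P(a_i=0)>0$ this can fail: $p_{1,0}=P(a_1=0)P(a_0\ne0)$. The theorem speaks only of $n-k$ even.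

Take $a_i=\pm1$ with probability $\frac12$ each. For $n=2$ the discriminant is $1-4a_0a_2$, which is $-3$ or $5$; hence $p_{2,0}=p_{2,2}=\frac12$. For $n=3$ we may take leading coefficient $1$, and $f(x)\mapsto-f(-x)$ pairs up the eight remaining polynomials. One from each pair:

* $x^3+x^2+x+1=(x+1)(x^2+1)$ has one real zero, a simple one;
* $x^3+x^2+x-1$ has derivative $3x^2+2x+1>0$, so one simple real zero;
* $x^3+x^2-x+1$ has critical points $-1$ and $\frac13$, with positive values $2$ and $\frac1{27}+\frac19-\frac13+1$, so one simple real zero;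
* $x^3+x^2-x-1=(x+1)^2(x-1)$ has a double zero.

So $p_{3,1}=\frac34$, $p_{3,3}=0$, and with probability $\frac14$ the polynomial is counted by no $p_{3,k}$. This is why "all simple" is part of the definition.

Small degrees do not show the exponent. A Gaussian computation does. If the $a_i$ are standard normal and $x=e^{-s}$ with $s$ small but $sn$ large, the covariance of $f(e^{-s})$ and $f(e^{-s'})$ is about $\sum_ie^{-(s+s')i}\approx1/(s+s')$. Normalized, it is $2\sqrt{ss'}/(s+s')=\mathrm{sech}\big(\frac12\log(s/s')\big)$. So in the time variable $t=-\log s$ we see $Y_t$, for $t$ in a range of length about $\log n$. There are four such ranges: $x$ near $1$ or $-1$, from inside or outside. They behave almost independently, and if each keeps a constant sign with probability $n^{-b/4+o(1)}$, the product is $n^{-b+o(1)}$. That is the meaning of the factor $4$ in $b$.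

We fix notation for the rest of the lecture: $n$ is the degree bound, and
$$f(x)=\sum_{i=0}^na_ix^i,\qquad g(y)=\sum_{i=0}^na_{n-i}y^i,\qquad f(x)=x^ng(1/x)\quad(x\ne0).$$
The zeros of $f$ outside $[-1,1]$ are the reciprocals of the nonzero zeros of $g$ in $(-1,1)$.

## The normal domain of attraction and its moments

Put $L(x)=E[a^2;|a|\le x]$. We recall standard facts (Feller II, VIII.9, IX.8, XVII.5; Bingham–Goldie–Teugels, *Regular Variation*, 8.3). For nondegenerate $a$ of mean zero in the normal domain of attraction: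

* $L$ is slowly varying, $x^2P(|a|>x)=o(L(x))$, and $E[|a|;|a|>x]=o(L(x)/x)$;
* $E|a|^p<\infty$ for every $p<2$;
* there are $b_N>0$, regularly varying in $N$ of index $\frac12$, with $NL(b_N)/b_N^2\to1$ and $b_N^{-1}\sum_{i\le N}a_i\Rightarrow N(0,1)$; moreover $\big(b_N^{-1}\sum_{i\le wN}a_i\big)_{w\in[0,U]}\Rightarrow W$ in $D[0,U]$ (Skorokhod's invariance principle; Kallenberg, *Foundations*, 2nd ed., Thm 16.14).

"Potter" will refer to Potter's bounds (Bingham–Goldie–Teugels, Thm 1.5.6): if $\ell$ is regularly varying of index $\alpha$ and $\eta>0$, then for all large $y\ge x$ the ratio $\ell(y)/\ell(x)$ lies between $\frac12(y/x)^{\alpha-\eta}$ and $2(y/x)^{\alpha+\eta}$.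

**Example.** Let $a$ have density $|x|^{-3}$ on $|x|\ge1$. Then $Ea=0$, $P(|a|>x)=x^{-2}$ for $x\ge1$, and $L(x)=2\log x$. This $L$ is slowly varying, $x^2P(|a|>x)=1=o(\log x)$, and $E[|a|;|a|>x]=2/x$. One may take $b_N=\sqrt{N\log N}$, since $2\log b_N\sim\log N$. The variance is infinite, yet all moments of order $p<2$ are finite.

So second moments are not available, but any order below $2$ is. The next lemma gives this uniformly for maxima of partial sums.

**Lemma 1.** For $0<p<2$ there are $C,K_0$ with $E\max_{j\le K}\big|\sum_{i\le j}a_i\big|^p\le Cb_K^p$ for all $K\ge K_0$.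

**Proof.** Let $0<\eta<\min(2-p,1)$. For $r\ge1$ and $K\ge K_0$, Potter gives $KL(rb_K)\le Cr^\eta KL(b_K)\le2Cr^\eta b_K^2$. Truncate: replace $a_i$ by $a_i1_{|a_i|\le rb_K}$. Since $Ea=0$, the means of the truncated variables add up to at most
$$K\,E[|a|;|a|>rb_K]\le C\frac{KL(rb_K)}{rb_K}\le C'r^{\eta-1}b_K\le\tfrac12rb_K\qquad(r\ge r_0).$$
If the maximum exceeds $rb_K$, then some $|a_i|$ with $i\le K$ exceeds $rb_K$, or the centered truncated sums exceed $rb_K/2$ somewhere. By Kolmogorov's inequality, for $r\ge r_0$,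
$$P\Big(\max_{j\le K}\Big|\sum_{i\le j}a_i\Big|>rb_K\Big)\le KP(|a|>rb_K)+\frac{4KL(rb_K)}{(rb_K)^2}\le C''r^{\eta-2}.$$
Integrate against $pr^{p-1}\,dr$: the integral over $r\ge r_0$ converges because $p+\eta<2$. $\square$

## Geometric blocks and their Laplace transforms

Fix an integer $q\ge16$ and put $N_l=q^l$, $B_l=b_{N_l}$. Block $l$ is the index set $[N_l,N_{l+1})$. At $x=e^{-s}$ with $s$ between $1/N_{l+1}$ and $1/N_l$, the coefficients in block $l$ should matter most: those of much lower index are few, those of much higher index are damped by $e^{-si}$.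

**Definition.** For the inner block $l$, $u\in[1,q]$ and $v\in\mathbb R$,
$$S_l^\pm(u)=B_l^{-1}\sum_{N_l\le i\le uN_l,\ i<N_{l+1}}(\pm1)^ia_i,\qquad\Phi_l^\pm(v)=B_l^{-1}\sum_{N_l\le i<N_{l+1}}(\pm1)^ia_ie^{-vi/N_l}.$$
For the outer block $l$ replace $a_i$ by $a_{n-i}$; the laws are the same. The part of $f(\pm e^{-s})$ coming from inner block $l$ is exactly $B_l\Phi_l^\pm(sN_l)$, and likewise for $g$ and outer blocks.

Write $u_i=i/N_l$ and $e^{-vu_i}=e^{-vq}+v\int_{u_i}^qe^{-vu}\,du$. Summing over $i$,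
$$\Phi(v)=e^{-vq}S(q)+v\int_1^qe^{-vu}S(u)\,du.\tag{1}$$
We call $\Phi$ the transform of the path $S$. Since $v\int_1^qe^{-vu}du=e^{-v}-e^{-vq}$, for $v\ge0$
$$|\Phi(v)|\le e^{-v}\sup|S|,\qquad|\Phi(-v)|\le2e^{qv}\sup|S|.\tag{2}$$
For instance, the path $S(u)=u-1$ has transform $\int_1^qe^{-vu}du$, as integration by parts in (1) shows.

As $l\to\infty$ with $q$ fixed,
$$(S_l^+,S_l^-)\Rightarrow(W_u^+-W_1^+,\ W_u^--W_1^-)_{u\in[1,q]},\qquad W^\pm\text{ independent Brownian motions}.\tag{3}$$
Indeed, the sums over even $i$ and over odd $i$ are independent i.i.d. sums with $(u-1)N_l/2+O(1)$ terms each. By the invariance principle they converge jointly to $W^e_{(u-1)/2}$ and $W^o_{(u-1)/2}$ with $W^e,W^o$ independent; the limit is continuous, so the $O(1)$ is irrelevant. Hence $S_l^\pm$ converge jointly to $W^e_{(u-1)/2}\pm W^o_{(u-1)/2}$. These two are jointly Gaussian and uncorrelated, hence independent, and each has the law of $(W_u-W_1)_u$.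

Because the limit is continuous, Skorokhod representation gives versions that converge almost surely uniformly. So for measurable path sets $A$ we have $\limsup P(S_l\in A)\le P(S_\infty\in A)$ if $A$ is closed in the uniform norm, and $\liminf P(S_l\in A)\ge P(S_\infty\in A)$ if $A$ is open in it. By (1), for compact $Z$ the map $S\mapsto\Phi|_Z$ is Lipschitz for uniform norms, so conditions on $\Phi$ over compact sets can be passed to the limit. In the limit $\Phi(v)=\int_1^qe^{-vu}dW_u$.

There are about $2\log n/\log q$ blocks in all. If each block must keep a sign for $+$ and for $-$, independently, at cost $q^{-b/4}$ each, the total is $(q^{-b/2})^{2\log n/\log q}=n^{-b}$.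

## Heavy tails at the level $n^{-b}$

The obvious plan for the upper bound is this. In window $j$ (values $s$ between $1/N_{j+1}$ and $1/N_j$), show that $f(\pm e^{-s})$ is block $j$ plus a small error, discard the event that some coefficient or block is atypically large, and use independence of blocks. Discarding is harmless if all moments are finite: for every $c>0$ and $r$,
$$P\Big(\max_{i\le n}|a_i|>n^c\Big)\le(n+1)E|a|^r\,n^{-cr},$$
which is $O(n^{-A})$ for any $A$. Without moments it is not. In the example with density $|x|^{-3}$ we have $P(|a_0|>n^c)=n^{-2c}$, which for $2c<b$ is far larger than $n^{-b}$. On that event the constant term $a_0$ alone is larger than $B_j$ for all windows with $N_j\le n^{2c'}$, $c'<c$, $n$ large. So the comparison of $f$ with block $j$ is lost in a positive fraction of the windows, and we cannot discard.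

But look at the balance. Take $2c<1$. The large coefficient costs $n^{-2c}$. It destroys about $2c\log n/\log q$ of the inner windows, and each destroyed window saves at most a factor $q^{-b/2}$, so $n^{-bc}$ in all. Heuristically the scenario contributes $n^{-2c}\cdot n^{-b+bc}=n^{-b-c(2-b)}$, which is no more than $n^{-b}$ exactly because $b\le2$. So a large block should not be forbidden. It should be charged for the windows it spoils. If the block has relative size $\xi$, it spoils about $D$ windows with $q^{D/2}\approx\xi$; we must pay $q^{\gamma D}\approx\xi^{2\gamma}$ with $\gamma$ slightly below $b/2\le1$, and $E\xi^{2\gamma}$ is under control because $2\gamma<2$. This is what Lemma 1 is for, and the proof of Proposition 1 makes it exact.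

## One block in the Gaussian limit

The first tool says that tilting a Gaussian process by a small drift costs little.

**Lemma 2 (Cameron–Martin).** Let $X(t)=\int k_t\,dW$, $h(t)=\int k_t\varphi\,du$ with $\varphi\in L^2$, and $p>1$. For measurable path sets $A$,
$$P(X+h\in A)\le P(X\in A)^{1/p}\exp\Big(\frac{\|\varphi\|^2}{2(p-1)}\Big).$$

**Proof.** By the Cameron–Martin formula $P(X+h\in A)=E[1_{X\in A}e^{Z-\|\varphi\|^2/2}]$ with $Z=\int\varphi\,dW$. Apply Hölder with $1/p+1/p'=1$. Since $Z\sim N(0,\|\varphi\|^2)$, $\big(Ee^{p'Z-p'\|\varphi\|^2/2}\big)^{1/p'}=e^{(p'-1)\|\varphi\|^2/2}$, and $p'-1=1/(p-1)$. $\square$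

Fix $\varepsilon\in(0,\frac14)$ and put
$$\mathcal Z=[q^{-1+\varepsilon},q^{-\varepsilon}],\qquad\delta=q^{-\varepsilon/8},\qquad\tau=(1-2\varepsilon)\log q.$$
The set $\mathcal Z$ is the range $[1/q,1]$ of $v=sN_j$ with a margin removed at each end, so that neighboring blocks have little influence. In this section $\Phi(v)=\int_1^qe^{-vu}dW_u$.

**Lemma 3.** As $q\to\infty$ with $\varepsilon$ fixed:

(i) $P\big(\sqrt{2v}\,\Phi(v)\ge-\delta\ \ \forall v\in\mathcal Z\big)\le q^{-\frac b4\frac{1-2\varepsilon}{1+\varepsilon}+o(1)}$;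

(ii) $P(\Phi>0\text{ on }\mathcal Z)\ge q^{-\frac b4(1-2\varepsilon)(1+\varepsilon)-o(1)}$.

**Proof.** Let $\Psi(v)=\int_0^\infty e^{-vu}dW_u$. Since $\int_0^\infty e^{-2vu}du=1/(2v)$, with $v=e^{-t}$ we have $\sqrt{2v}\,\Psi(v)=Y_t$, and $\mathcal Z$ is a $t$-interval of length $\tau$. Let $D=\sqrt{2v}\,(\Psi-\Phi)$.

**Step 1: $D$ is small.** It comes from $u\in[0,1]$ and $u\ge q$. Integrating by parts, $|\int_0^1e^{-vu}dW_u|\le\sup_{[0,1]}|W|$, and $\sqrt{2v}\le\sqrt2\,q^{-\varepsilon/2}$ on $\mathcal Z$. So the first part exceeds $\delta/2$ only if $\sup_{[0,1]}|W|\ge q^{3\varepsilon/8}/(2\sqrt2)$, which has probability at most $4\exp(-q^{3\varepsilon/4}/16)$. For the second part let $\widetilde W_u=W_{q+u}-W_q$ and $\zeta=\sup_{u\ge0}\sqrt q\,|\widetilde W_u|/(q+u)$. By scaling $\zeta$ is distributed as $\sup_w|W_w|/(1+w)$, so $P(\zeta\ge r)\le2e^{-2r^2}$ (the probability that $W$ ever hits the line $r(1+w)$ is $e^{-2r^2}$). Then, using $vq\ge q^\varepsilon\ge1$, hence $1/v\le q$,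
$$\Big|\sqrt{2v}\int_q^\infty e^{-vu}dW_u\Big|=\sqrt{2v}\,e^{-vq}\Big|\int_0^\infty ve^{-vu}\widetilde W_u\,du\Big|\le\zeta\sqrt{2v}\,e^{-vq}\frac{q+1/v}{\sqrt q}\le2\sqrt2\,\zeta(vq)^{1/2}e^{-vq}\le2\sqrt2\,\zeta e^{-q^\varepsilon/2}.$$
This exceeds $\delta/2$ with probability at most $2\exp(-\delta^2e^{q^\varepsilon}/16)$. Altogether $P(\sup_{\mathcal Z}|D|>\delta)\le e^{-q^{\varepsilon/2}}$ for $q$ large.

**Step 2: a drift of height $2\delta$ that costs nothing.** By stationarity use times $t\in[0,\tau]$. Write $Y_t=\int k_t\,dW$ with $\|k_t\|=1$ and take $\varphi=8\delta\int_0^\tau k_s\,ds$. Then $h(t)=8\delta\int_0^\tau R_Y(t-s)\,ds$. If $\tau\ge1$, then for $t\in[0,\tau]$ the integral is at least $\int_0^{1/2}\mathrm{sech}(r/2)\,dr\ge\frac14$, so $h\ge2\delta$. Also $\|\varphi\|^2=64\delta^2\int_0^\tau\!\int_0^\tau R_Y(s-s')\,ds\,ds'\le64\delta^2\tau\cdot2\pi\to0$, because $\int_{\mathbb R}\mathrm{sech}(r/2)\,dr=2\pi$ and $\delta^2\tau=q^{-\varepsilon/4}\tau$. Use Lemma 2 with $p=1+\varepsilon$.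

**Step 3: conclusion.** By symmetry of $Y$, $P(Y\ge0\text{ on }[0,\tau])=q^{-(b/4)(1-2\varepsilon)+o(1)}$. If $\sqrt{2v}\,\Phi\ge-\delta$ and $|D|\le\delta$ then $Y\ge-2\delta$, and
$$P(Y\ge-2\delta)\le P(Y+h\ge0)\le P(Y\ge0)^{1/(1+\varepsilon)}e^{o(1)}.$$
Adding $e^{-q^{\varepsilon/2}}$ gives (i). For (ii), take $A=\{\text{paths}\ge h\}$: $P(Y\ge0)=P(Y+h\in A)\le P(Y\ge h)^{1/(1+\varepsilon)}e^{o(1)}$, so $P(Y\ge2\delta)\ge P(Y\ge h)\ge P(Y\ge0)^{1+\varepsilon}e^{-o(1)}$. If $Y\ge2\delta$ and $|D|\le\delta$ then $\Phi>0$ on $\mathcal Z$. Subtract $e^{-q^{\varepsilon/2}}$. $\square$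

## The upper bound: charging blocks for the windows they spoil

**Proposition 1.** Let $k_n\ge0$, $k_n=o(\log n)$. Then $P(f\not\equiv0$ has at most $k_n$ distinct real zeros$)\le n^{-b+o(1)}$, for all $n$, with no parity assumption.

**Proof.** Fix $\varepsilon\in(0,\frac14)$ and put $\gamma=\frac b2(1-3\varepsilon)\le1-3\varepsilon$. Take $q$ large (depending on $\varepsilon$), then $l_0$ large (depending on $q$), and let $m=N_{l_0}$. By Potter, for $l'\ge l\ge l_0$,
$$\tfrac12q^{(l'-l)(1/2-\varepsilon/8)}\le B_{l'}/B_l\le2q^{(l'-l)(1/2+\varepsilon/8)}.\tag{4}$$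

**Step 1: windows.** This step sets up disjoint places where zeros should occur. Let $l_1$ be maximal with $N_{l_1+1}\le n/2$ and $l_1'=\lfloor(1-\varepsilon)l_1\rfloor$. Inner and outer blocks with $l_0\le l\le l_1$ use disjoint indices. For $l_0\le j\le l_1'$ let $W_j=[q^{-(j+1)+\varepsilon},q^{-j-\varepsilon}]$. Inner window $j$ is $\{\pm e^{-s}:s\in W_j\}$, outer window $j$ is $\{\pm e^s:s\in W_j\}$. These $n_w=2(l_1'-l_0+1)$ windows are disjoint. For $s\in W_j$ put $v=sN_j\in\mathcal Z$, so that $\sqrt{2v}\le\sqrt2\,q^{-\varepsilon/2}$. On inner windows consider $f(\pm e^{-s})$, on outer windows $g(\pm e^{-s})$. Divided by $B_j/\sqrt{2v}$, each equals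
$$\sqrt{2v}\,\Phi_j^\pm(v)+\text{(other blocks of that end)}+\text{(indices}<m)+\text{(indices}\ge N_{l_1+1}),$$
with indices counted from the respective end.

**Step 2: spoiling.** This step names the windows that a large block can ruin. Let $\xi_l=q^{-1/2}\max_\pm\sup_u|S_l^\pm(u)|$ and
$$D_l=\max\{d\ge1:\xi_l>q^{\varepsilon/8+(d-1)(1/2-\varepsilon/4)}\},\qquad D_l^b=\max\{d\ge1:\xi_l>\exp(\tfrac12q^{d-1+\varepsilon})\},$$
each being $0$ if there is no such $d$. The thresholds increase in $d$. Put $G_l=D_l+D_l^b$. Block $l$ spoils the windows $l+1,\dots,l+D_l$ and $l-D_l^b,\dots,l-1$ of its end. For example, a block with $\xi_l\le q^{\varepsilon/8}$ spoils nothing when $q$ is large; to spoil $D$ later windows it needs $\xi_l$ of order about $q^{D/2}$, to spoil earlier ones it must be exponentially large.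

Let block $l=j-d$ not spoil $j$. Then $\xi_l\le q^{\varepsilon/8+(d-1)(1/2-\varepsilon/4)}$, and by (2) and (4) its contribution in window $j$ is at most
$$\sqrt2\,q^{-\varepsilon/2}\cdot2q^{-d(1/2-\varepsilon/8)}\cdot\sqrt q\,\xi_l\le2\sqrt2\,q^{-\varepsilon/8}q^{-d\varepsilon/8}\le\delta2^{-d-2}$$
for $q$ large; in the exponent, $-\frac\varepsilon2-\frac d2+\frac{d\varepsilon}8+\frac12+\frac\varepsilon8+\frac{d-1}2-\frac{(d-1)\varepsilon}4=-\frac\varepsilon8-\frac{d\varepsilon}8$.

Let block $l=j+d$ not spoil $j$. Here $sN_l\ge q^{d-1+\varepsilon}$ and $\xi_l\le\exp(\frac12q^{d-1+\varepsilon})$, so its contribution is at most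
$$\sqrt2\,q^{-\varepsilon/2}\cdot2q^{d(1/2+\varepsilon/8)}e^{-q^{d-1+\varepsilon}}\sqrt q\,e^{\frac12q^{d-1+\varepsilon}}\le\delta2^{-d-2}$$
for $q$ large. Summed over all $d\ge1$ on both sides, non-spoiling blocks contribute at most $\delta/2$.

**Step 3: the first and the last indices.** Let $\xi_{\rm in}=\sum_{i<m}|a_i|$, and say that it spoils $j$ if $\sqrt2\,\xi_{\rm in}>\frac\delta4B_j$. If not, the indices $<m$ contribute at most $\delta/4$ in inner window $j$. Let $D_{\rm in}$ be the number of inner windows it spoils. If $D_{\rm in}\ge1$, some spoiled $j$ is at least $l_0+D_{\rm in}-1$, so by (4)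
$$\tfrac12B_{l_0}q^{(D_{\rm in}-1)(1/2-\varepsilon/8)}<4\sqrt2\,\xi_{\rm in}/\delta,\qquad\text{whence}\quad q^{\gamma D_{\rm in}}\le q(1+C_q\xi_{\rm in})^{2\gamma/(1-\varepsilon/4)}.$$
The last bound also holds if $D_{\rm in}=0$. The power is less than $2$ because $\gamma\le1-3\varepsilon$, so $Eq^{\gamma D_{\rm in}}\le C$ with $C$ independent of $n$. Define $D_{\rm out}$ in the same way at the other end.

Let $\mathcal G=\{\max_{i\le n}|a_i|\le n^{10}\}$; by Markov $P(\mathcal G^c)\le(n+1)E|a|\,n^{-10}=O(n^{-9})$. For $s\in W_j$, $j\le l_1'$ and $i\ge N_{l_1+1}$ we have $si\ge q^{l_1-l_1'}\ge q^{\varepsilon l_1}\ge(n/2q^2)^\varepsilon$, since $N_{l_1+2}>n/2$. So on $\mathcal G$ these indices contribute at most $C(n+1)n^{10}\exp(-(n/2q^2)^\varepsilon)\le\delta/4$ for $n$ large. This crude discarding is harmless, since $n^{-9}$ is below $n^{-b}$.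

**Step 4: counting windows.** Now we turn few zeros into an inequality. Let $Q_l$ be the event that for each sign $\pm$, either $\sqrt{2v}\,\Phi_l^\pm\ge-\delta$ on $\mathcal Z$ or $\sqrt{2v}\,\Phi_l^\pm\le\delta$ on $\mathcal Z$. Let $\mathcal E$ be the event of the Proposition. On $\mathcal E\cap\mathcal G$ at most $k_n$ windows contain a zero of $f$. In a window without zeros, $f$ (or $g$, since $f(x)=x^ng(1/x)$) has constant sign on each of the two intervals. If the window is also not spoiled, the total error is at most $\frac\delta2+\frac\delta4+\frac\delta4=\delta$, so $Q_j$ holds for its block. Hence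
$$n_w\le k_n+\sum_l(G_l+1_{Q_l})+D_{\rm in}+D_{\rm out},\tag{5}$$
where $l$ runs over all inner and outer blocks. Therefore
$$1_{\mathcal E\cap\mathcal G}\le q^{\gamma(k_n-n_w)}\,q^{\gamma(D_{\rm in}+D_{\rm out})}\prod_lq^{\gamma(G_l+1_{Q_l})}.$$
The factors depend on disjoint sets of coefficients, so they are independent, and
$$P(\mathcal E\cap\mathcal G)\le C^2q^{\gamma(k_n-n_w)}\prod_lE\,q^{\gamma(G_l+1_{Q_l})}.\tag{6}$$

**Step 5: each factor is at most $3$.** We show that $Eq^{\gamma(G_l+1_{Q_l})}\le3$ for $q$ large and $l\ge l_0(q)$. The expectation is at most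
$$1+q^\gamma P(Q_l)+q^\gamma E[q^{\gamma G_l};G_l\ge1].$$

Second term. The condition $Q_l$ is closed in the uniform norm, so by (3), the symmetry and the independence of $W^\pm$, and Lemma 3(i), $\limsup_lP(Q_l)\le\big(2q^{-\frac b4\frac{1-2\varepsilon}{1+\varepsilon}+o(1)}\big)^2$. Since $(1-3\varepsilon)(1+\varepsilon)=1-2\varepsilon-3\varepsilon^2<1-2\varepsilon$ and $b>0$, the exponent beats $\gamma=\frac b2(1-3\varepsilon)$. So this term is at most $1$ for $q$ large and then $l$ large.

Third term. For $q$ large, $G_l\ge1$ if and only if $\xi_l>q^{\varepsilon/8}$. In that case $q^{D_l-1}\le\xi_l^{2/(1-\varepsilon/2)}$, and if $D_l^b\ge1$ then $q^{D_l^b}\le2q\log\xi_l$. As $\gamma\le1$,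
$$q^{\gamma G_l}\le q\,\xi_l^{p_1}(1+2q\log^+\xi_l),\qquad p_1=\frac{2\gamma}{1-\varepsilon/2}<2.$$
This is the place where $b\le2$ and "moments of order below $2$" meet. By Lemma 1, applied to even and to odd indices, $\sup_{l\ge l_0}E\xi_l^p<\infty$ for every $p<2$. Choosing $p\in(p_1,2)$ shows that these variables are uniformly integrable in $l$, so by (3)
$$\limsup_lE[q^{\gamma G_l};G_l\ge1]\le3q^2E\big[\xi_\infty^{p_1}(1+\log^+\xi_\infty);\xi_\infty\ge q^{\varepsilon/8}\big],$$
where $\xi_\infty=q^{-1/2}\max_\pm\sup_{u\in[1,q]}|W^\pm_u-W^\pm_1|$ satisfies $P(\xi_\infty>r)\le8e^{-r^2/2}$. By Cauchy–Schwarz the right side is at most $Cq^2\exp(-q^{\varepsilon/4}/4)$, with $C$ independent of $q$. Multiplied by $q^\gamma$ it still tends to $0$, so the third term is at most $1$ for $q$ large and then $l$ large.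

**Step 6: collecting exponents.** Since $q^{l_1+1}\le n/2$, there are at most $2\log n/\log q$ blocks, and $n_w=(2(1-\varepsilon)+o(1))\log n/\log q$. As $k_n=o(\log n)$, (6) gives
$$P(\mathcal E)\le n^{-2\gamma(1-\varepsilon)+2\log3/\log q+o(1)}+O(n^{-9}),\qquad2\gamma=b(1-3\varepsilon).$$
Let $q\to\infty$, then $\varepsilon\to0$; since $b\le2$ the $n^{-9}$ does not matter. $\square$

In particular $p_{n,k}\le n^{-b+o(1)}$ for fixed $k$.

## A block that stays positive, and how much negativity to allow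

For the lower bound we build an event on which we control the sign of $f$ near $|x|=1$. The first wish is that every block transform be positive for all $v\ge0$. In the limit this has probability zero: the normalized correlation of $\Phi(v)$ and $\Phi(v')$ is
$$\frac{2\sqrt{vv'}}{v+v'}\cdot\frac{1-e^{-(v+v')(q-1)}}{\sqrt{(1-e^{-2v(q-1)})(1-e^{-2v'(q-1)})}},$$
which tends to $0$ as $v\to\infty$ and $v'/v\to\infty$. So for any $r$, $P(\Phi(R),\dots,\Phi(R^r)>0)\to2^{-r}$ as $R\to\infty$, and $P(\Phi>0\text{ on }[1,\infty))=0$. We therefore ask for strict positivity only for $v\le1$, where the block must dominate, and tolerate slight negativity for $v\ge1$, where earlier blocks are in charge.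

**Lemma 4.** Let $\theta=e^{-2}$, $\lambda=q$, $\kappa=1/(16q)$, $V=3\log q$. Let $\mathcal A$ be the set of paths $S$ on $[1,q]$ with

(1') $\Phi>\theta$ on $[-1/q,1]$; (2') $\Phi(v)>-\theta\kappa/v$ on $[1,V]$; (3') $\sup|S|<\lambda$.

There is an absolute $C_*$ such that $\pi_q:=P\big((W_u-W_1)_{u\in[1,q]}\in\mathcal A\big)\ge q^{-b/4-C_*\varepsilon}$ for $q\ge q_0(\varepsilon)$. Moreover $\mathcal A$ is open in the uniform norm, and for $q$ large, paths in $\mathcal A$ satisfy $\Phi(v)\ge-\theta\kappa/v$ for all $v\ge1$.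

**Proof.** Openness: (1') and (2') are strict inequalities on compact $v$-sets for functions that depend Lipschitz-continuously on $S$. Last claim: for $v\ge V$, by (2), $v|\Phi(v)|\le\lambda ve^{-v}\le q\cdot3q^{-3}\log q\le\theta\kappa$ for $q$ large.

Let $E=\{\Phi>0\text{ on }[-1/q,V]\}$.

**Step 1: gluing intervals.** The covariances $\int_1^qe^{-(v+v')u}du$ are positive. Let $Z_1,\dots,Z_r$ be compact, $F_i\subset Z_i$ finite and $\delta'>0$. Slepian's lemma, in comparison with independent copies on the different $F_i$, gives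
$$P\Big(\Phi\ge\delta'\text{ on }\bigcup F_i\Big)\ge\prod P(\Phi\ge\delta'\text{ on }F_i)\ge\prod P(\Phi\ge\delta'\text{ on }Z_i).$$
Let $F_i$ increase to countable dense subsets of $Z_i$; by continuity $P(\Phi\ge\delta'\text{ on }\bigcup Z_i)\ge\prod P(\Phi\ge\delta'\text{ on }Z_i)$. Let $\delta'\downarrow0$; by compactness $P(\Phi>0\text{ on }\bigcup Z_i)\ge\prod P(\Phi>0\text{ on }Z_i)$.

**Step 2: the pieces.** We bound each piece from below.

* $[v_0,ev_0]$ with $v_0\ge1/q$. Substituting $w=v_0(u-1)$, the sign of $\Phi(v_0s)$ is that of $U_K(s)=\int_0^Ke^{-sw}dB_w$, $s\in[1,e]$, where $K=v_0(q-1)\ge\frac12$. By parts, $\sup_s|U_K(s)|\le e^{-K}|B_K|+e\int_0^\infty e^{-w}|B_w|\,dw$, whose expectation is bounded uniformly in $K$. The shift $\varphi=\mu1_{[0,1/2]}$ adds at least $\frac\mu2e^{-e/2}$. By Markov, for an absolute $\mu$ we get $P(U_K+h>0\text{ on }[1,e])\ge\frac12$, and Lemma 2 with $p=2$ gives $P(U_K>0\text{ on }[1,e])\ge c_0$ with $c_0>0$ absolute.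
* $[-1/q,1/q]$. By scaling consider $\int_{1/q}^1e^{-wu}dB_u$, $w\in[-1,1]$. Integrating by parts as in (1) and (2), it is bounded by $2e\sup_{u\in[1/q,1]}|B_u-B_{1/q}|$. The shift $\mu1_{[1/q,1]}$ adds at least $\mu(1-1/q)e^{-1}\ge\mu/(2e)$. As before the probability is at least $c_0$, after decreasing $c_0$.
* $\mathcal Z$. Lemma 3(ii).

**Step 3: $P(E)$.** Cover $[1/q,q^{-1+\varepsilon}]$, $[q^{-\varepsilon},1]$ and $[1,V]$ by pieces of the first type. Their logarithmic lengths are $\varepsilon\log q$, $\varepsilon\log q$ and $\log(3\log q)$. A piece may stick out of its interval; that only demands more. Thus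
$$P(E)\ge c_0^{2\varepsilon\log q+\log(3\log q)+5}\,q^{-\frac b4(1+\varepsilon)-o(1)}.$$

**Step 4: from positive to $>\theta$.** Take $\varphi=1_{[1,2]}$, so $h(v)=\int_1^2e^{-vu}du>0$, decreasing in $v$, with $h(1)=e^{-1}-e^{-2}\ge e^{-2}$; so $h\ge\theta$ on $[-1/q,1]$. Lemma 2 with $p=1+\varepsilon$ and $A=\{>h\text{ on }[-1/q,V]\}$ gives $P(E)=P(\Phi+h\in A)\le P(\Phi\in A)^{1/(1+\varepsilon)}e^{1/(2\varepsilon)}$. On $\{\Phi\in A\}$ both (1') and (2') hold. By reflection (3') fails with probability at most $4e^{-q/2}$. So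
$$\pi_q\ge c_\varepsilon P(E)^{1+\varepsilon}-4e^{-q/2},$$
with $c_\varepsilon>0$. The exponent of $q$ in $P(E)^{1+\varepsilon}$ is at least $-\frac b4(1+\varepsilon)^2-2\varepsilon(1+\varepsilon)\log(1/c_0)-o(1)$, and with $b\le2$, $\varepsilon<\frac14$ this is at least $-\frac b4-C_*\varepsilon$ for an absolute $C_*$ and $q\ge q_0(\varepsilon)$, also after the factor $c_\varepsilon$ and the subtraction. $\square$

## A power series with coefficients $c_\pm$ and exactly $k$ zeros

The blocks keep $f$ from vanishing near $|x|=1$. The $k$ zeros we want must be placed by the first few coefficients, and these we can prescribe only up to small errors, at points of the support of $a$. Since $a$ is nondegenerate of mean zero, its support contains points $c_-<0<c_+$. Because $p_{n,k}$ does not change under $a\to-a$, we assume $c_+\ge|c_-|$.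

We use Abel summation in this form. If all partial sums of $(c_i)$ are at most $T$ in modulus and $w_i\ge0$, then
$$\Big|\sum c_iw_i\Big|\le Tw_{\rm first}\ \ (w\text{ nonincreasing}),\qquad\Big|\sum c_iw_i\Big|\le2T\max w\ \ (w\text{ unimodal}),\tag{7}$$
for finite sums, and for infinite sums if $w_i\to0$. A nondecreasing finite sequence of weights counts as unimodal.

**Greedy rule.** Start from sum $0$. Add $c_+$ if the current sum is $\le0$, otherwise add $c_-$. The partial sums stay in $(c_-,c_+]\subset[-c_+,c_+]$: from $(c_-,0]$ we move into $(c_-+c_+,c_+]$ with $c_-+c_+\ge0$, and from $(0,c_+]$ into $(c_-,c_++c_-]$. Differences of partial sums are at most $2c_+$ in modulus. For $c_\pm=\pm1$ the rule gives $+1,-1,+1,-1,\dots$.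

**Lemma 5.** For each $k\ge0$ there are $(c_i)_{i\ge0}\in\{c_-,c_+\}^{\mathbb N}$ and $M\equiv k\pmod2$ such that

(S) for $i\ge M$: $c_i=c_+$ if $i\equiv k\pmod2$, and $\big|\sum_{M\le i\le r,\ i\not\equiv k}c_i\big|\le2c_+$ for all $r$;

(Z) $F(x)=\sum c_ix^i$ has exactly $k$ zeros in $(-1,1)$, all simple.

Moreover there are $\delta_1\in(0,1)$, $c_1>0$, $m_*$ such that for $m\ge m_*$, $F_m=\sum_{i<m}c_ix^i$ and $1-\delta_1\le|x|\le1$,
$$\sigma(x)F_m(x)\ge c_1\min\Big(m,\frac1{1-|x|}\Big),\qquad\sigma(x)=1\ (x>0),\quad\sigma(x)=(-1)^k\ (x<0).\tag{8}$$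
Hence all zeros of $F$ in $(-1,1)$ lie in $|x|<1-\delta_1$.

**Proof.** **Step 1: (S) implies (8).** We do this first because the induction uses it. Let $y=|x|$. In $\sigma(x)F_m(x)$ the terms with $i\equiv k$, $i\ge M$, all have sign $+$, whatever the sign of $x$. The terms $i<M$ cost at most $Mc_+$; the other terms cost at most $2c_+$ by (7). So
$$\sigma(x)F_m(x)\ge-(M+2)c_++c_+\sum_{M\le i<m,\ i\equiv k}y^i\ge-(M+2)c_++\frac{c_+}2y^M\sum_{i<m-M}y^i .$$
Moreover $\sum_{i<r}y^i=\frac{1-y^r}{1-y}\ge(1-e^{-1})\min\big(r,\frac1{1-y}\big)$, because $y^r\le e^{-r(1-y)}$ and $1-e^{-t}\ge(1-e^{-1})\min(t,1)$; at $y=1$ the sum is $r$. Choose $\delta_1$ with $(1-\delta_1)^M\ge\frac12$. For $\delta_1$ small and $m_*\ge2M$ large, $\min(m,\frac1{1-y})$ is as large as we like, $m-M\ge m/2$, and the constant $(M+2)c_+$ is absorbed. Letting $m\to\infty$, $\sigma F>0$ for $1-\delta_1\le|x|<1$.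

**Step 2: $k=0$.** Let $M=0$, all even coefficients $c_+$, the odd ones greedy. By (7), $|\sum_{\rm odd}c_ix^i|\le c_+|x|$, so $F\ge c_+\big(\frac1{1-x^2}-|x|\big)>0$ on $(-1,1)$. For $c_\pm=\pm1$ this is $F(x)=\frac1{1-x^2}+\frac x{1+x^2}$.

**Step 3: from $k-1$ to $k$, by exchanging the roles of the two parities at a late index.** Let $(c_i),M,F$ be as given for $k-1$. For $N\equiv k-1\pmod 2$, $N>M$, put $\tilde c_i=c_i$ for $i<N$; for $i\ge N$ put $\tilde c_i=c_+$ if $i\equiv k$, and use the greedy rule, freshly started, for $i\equiv k-1$. Then (S) holds for $k$ with threshold $N+1$: beyond $N+1$ the sums over $i\equiv k-1$ are differences of greedy partial sums. Let $\tilde F$ be the new series. The constants $C,C_0$ below do not depend on $N$ or $\delta$.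

Choose $\delta\le\frac18$ so small that the zeros of $F$ lie in $|x|<1-\delta$; Step 1 for $k-1$ allows this, and we shrink $\delta$ further below. On $|x|\le1-\delta$, $\tilde F\to F$ in $C^1$ as $N\to\infty$. So for $N$ large $\tilde F$ has exactly $k-1$ zeros there, all simple, none at $\pm(1-\delta)$.

Call the terms with $i\equiv k$, $M\le i<N$, and those with $i\equiv k-1$, $i\ge N$, balanced; their partial sums are bounded by $2c_+$ and $c_+$. The remaining terms with $i\ge M$ have coefficient $c_+$: the $i\equiv k-1$ with $M\le i<N$ and the $i\equiv k$ with $i\ge N+1$.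

For $y\in[1-\delta,1)$, by (7), since $y^N-y^{N+1}\le\delta$ and $1-y^2\le2\delta$,
$$\tilde F(y)\ge-C_0+c_+\frac{y^M-y^N+y^{N+1}}{1-y^2}\ge-C_0+c_+\frac{(1-\delta)^M-\delta}{2\delta}>0\qquad(\delta\text{ small}).$$

For $x=-y$ the second family changes sign relative to the first:
$$(-1)^{k-1}\tilde F(-y)=c_+\frac{y^M-y^N-y^{N+1}}{1-y^2}+\mathsf E(y),$$
where $\mathsf E$ collects the indices $<M$ and the balanced terms. The weights $y^i$ are monotone in $i$; the weights $iy^{i-1}$ are unimodal in $i$ with $iy^{i-1}\le\sum_{j<i}y^j\le\frac1{1-y}$. So by (7) $|\mathsf E|\le C$ and $|\mathsf E'|\le\frac C{1-y}$. Hence, with a new $C$,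
$$H(y):=(1-y^2)(-1)^{k-1}\tilde F(-y)/c_+=y^M-y^N-y^{N+1}+\mathsf E_1,\qquad|\mathsf E_1|\le C(1-y),\quad|\mathsf E_1'|\le C.$$
Take $\delta$ with $(1-\delta)^M\ge\frac78$ and $C\delta\le\frac18$, then $N$ large with $(1-\delta)^N<\frac14$. On $[1-\delta,1)$:

* if $y^N\le\frac14$, then $H\ge\frac78-\frac12-\frac18>0$;
* if $y^N\ge\frac34$, then $H\le1-\frac34-\frac34\cdot\frac78+\frac18<0$;
* if $\frac14\le y^N\le\frac34$, then $H'\le M+C-Ny^{N-1}\le M+C-\frac N4<0$ for $N$ large.

As $y$ runs through $[1-\delta,1)$, $y^N$ increases from below $\frac14$ towards $1$. So there is exactly one zero of $\tilde F$ in $(-1,-1+\delta]$, and it is simple. In total $\tilde F$ has $k$ zeros in $(-1,1)$, all simple. $\square$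

Denote the series by $F^{(k)}=\sum c_i^{(k)}x^i$. We use common $\delta_1,c_1,m_*$ for $F^{(k)}$ and $F^{(0)}$. Let $\eta>0$ be such that every real $C^1$ function within $\eta$ of $F^{(k)}$ (resp. $F^{(0)}$) in $C^1[-1+\delta_1,1-\delta_1]$ has there exactly $k$ (resp. $0$) zeros, all simple. Such $\eta$ exists: around each of the finitely many simple interior zeros take a small interval where $|F'|\ge2\eta$ and at whose ends $F$ has opposite signs, with $|F|\ge2\eta$ outside these open intervals. Put $e^{-s_1}=1-\delta_1$.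

## The lower bound event and its probability

Let $n-k$ be even. Fix $\varepsilon$ and take $q\ge16$ large as in Lemma 4, with $\theta,\lambda,\kappa$ from there. We choose the remaining constants in this order. First $\rho\in(0,\frac12]$ with
$$16\lambda q^{3d/4}\exp(-q^d/(2\rho))\le\theta/12\qquad(d\ge0).\tag{9}$$
This is possible: $x^{3/4}e^{-x/(2\rho)}$ is decreasing on $x\ge1$, so $d=0$ is the worst case. Then $\kappa'=\frac\theta{48}(\rho/q^2)^{3/4}$. Then $l_0$ large, $m=N_{l_0}$, with (Potter)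
$$\tfrac12(N'/N)^{1/4}\le b_{N'}/b_N\le2(N'/N)^{3/4}\ \ (N'\ge N\ge m),\qquad b_N\le N^{3/4}\ \ (N\ge m).\tag{10}$$
Then $\epsilon_m\le c_+$ small, with $m\epsilon_m$ small, and finally $n$ large. Let $l_1$ be maximal with $N_{l_1+1}\le\rho n$; thus $n/N_{l_1}<q^2/\rho$. Let $\sigma_+=1$ and $\sigma_-=(-1)^k=(-1)^n$. The equality of the last two is where the parity of $n-k$ enters.

Let $\Omega_n$ be the intersection of the independent events

* (I) $|a_i-c_i^{(k)}|\le\epsilon_m$ and $|a_{n-i}-c_i^{(0)}|\le\epsilon_m$ for $i<m$;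
* (B) for $l_0\le l\le l_1$: for the inner block, $\sigma_\pm S_l^\pm\in\mathcal A$ for both signs; for the outer block, $S_l^\pm\in\mathcal A$ for both signs;
* (M) for both signs all partial sums $\sum_{N_{l_1+1}\le i\le r}(\pm1)^ia_i$, $r\le n-N_{l_1+1}$, are at most $\kappa'b_n$ in modulus.

**Probability of $\Omega_n$.** $P(\mathrm I)>0$ does not depend on $n$, since the $c_i$ are support points. The proof of (3), with $n$ in place of $N_l$ and at most $n$ consecutive indices, gives $\liminf_nP(\mathrm M)\ge P(\sup_{[0,1]}|W^+|<\kappa')P(\sup_{[0,1]}|W^-|<\kappa')>0$. Since $\mathcal A$ is open, (3) and the symmetry of $W^-$ show that for $l_0$ large and $l\ge l_0$ each block event has probability at least $\frac12\pi_q^2\ge\frac12q^{-b/2-2C_*\varepsilon}$. There are at most $2\log n/\log q$ blocks, so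
$$P(\Omega_n)\ge c\,n^{-b-4C_*\varepsilon-2\log2/\log q},\qquad c=c(q,\varepsilon,m)>0.\tag{11}$$

## On $\Omega_n$ the polynomial has exactly $k$ real zeros, all simple

**Claim.** On $\Omega_n$ ($m$, then $n$ large), $f$ has exactly $k$ zeros in $[-1,1]$, all simple, and $g$ has none in $[-1,1]$.

Since $f(x)=x^ng(1/x)$ for $x\ne0$, the claim gives exactly $k$ real zeros of $f$, all simple. We treat $h=f$ and $h=g$ together. Put $\sigma_\pm^f=\sigma_\pm$ and $\sigma_\pm^g=1$; $F=F^{(k)}$ for $h=f$, $F=F^{(0)}$ for $h=g$. The near blocks are the inner blocks for $f$ and the outer blocks for $g$; the far blocks are the others. Write $h=\sum_ih_ix^i$, so $h_i=a_i$ or $a_{n-i}$.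

**Step 1: the region $|x|\le1-\delta_1$, where $h$ is close to $F$.** A coefficient is a difference of two consecutive partial sums. So for $i\ge m$:

* in near blocks $|h_i|\le2\lambda B_l\le2\lambda i$, by (10);
* in the middle $|h_i|\le2\kappa'b_n\le Ci$, since there $i\ge N_{l_1+1}\ge\rho n/q$;
* in far blocks $|h_i|\le2\lambda B_l\le2\lambda n\le4\lambda i$, since there $i\ge n/2$;
* at the last $m$ indices $|h_i|\le2c_+$.

Thus for complex $|z|\le1-\delta_1/2$ we have $|h(z)-F(z)|\le m\epsilon_m+\sum_{i\ge m}C_q\,i\,(1-\delta_1/2)^i$, with $C_q$ independent of $m,n$. By Cauchy's estimate, for $m$ large and $\epsilon_m$ small $h$ is $\eta$-close to $F$ in $C^1[-1+\delta_1,1-\delta_1]$. So $f$ has exactly $k$ zeros there, all simple, and $g$ has none.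

**Step 2: decomposition for $x=\pm e^{-s}$, $0\le s\le s_1$.** It remains to show $\sigma_\pm^hh(x)>0$ there. Fix $h$ and the sign and write $\sigma=\sigma_\pm^h$. Then
$$\sigma h(x)=\sigma P_0+\sum_{l_0\le l\le l_1}B_l\Phi_l(sN_l)+\mathrm{Mid}+\sum_{l_0\le l\le l_1}R_l+R_{\rm in},\tag{12}$$
with $P_0=\sum_{i<m}h_ix^i$, $R_l=e^{-sn}B_l\Phi_l^{\rm far}(-sN_l)$ from the far blocks, Mid from the middle indices and $R_{\rm in}$ from the last $m$ indices. The point is that all $\Phi_l$ and $\Phi_l^{\rm far}$ are transforms of paths in $\mathcal A$: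

* $h=f$: $\Phi_l$ comes from $\sigma_\pm S_l^\pm$ (inner). An outer block contributes $\sigma_\pm\sum_i(\pm1)^{n-i}a_{n-i}e^{-s(n-i)}$, and $\sigma_\pm(\pm1)^n=1$, so $\Phi_l^{\rm far}$ comes from the outer path $S_l^\pm$.
* $h=g$: $\Phi_l$ comes from the outer path $S_l^\pm$. An inner block contributes $\sum_i(\pm1)^{n-i}a_ie^{-s(n-i)}$, and $(\pm1)^n=\sigma_\pm$, so $\Phi_l^{\rm far}$ comes from the inner path $\sigma_\pm S_l^\pm$.

**Step 3: bounds for the pieces.** By (8), $1-e^{-s}\le s$ and $|P_0-F_m(x)|\le m\epsilon_m$,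
$$\sigma P_0\ge\frac{c_1}2\min\Big(m,\frac1s\Big)\qquad(\epsilon_m\text{ small}).\tag{13}$$

* $|\mathrm{Mid}|\le2\kappa'b_ne^{-sN_{l_1+1}}$, by (7) and (M): for $f$ the weights $e^{-si}$ decrease, for $g$ the weights $e^{-s(n-i)}$ increase in $i$ up to $e^{-sN_{l_1+1}}$.
* If $s\le1/N_{l+1}$ then $-sN_l\in[-1/q,0]$, so $\Phi_l^{\rm far}>\theta$ and $R_l\ge0$. In any case, by (2) and $N_{l+1}\le\rho n\le n/2$, $|R_l|\le2\lambda B_le^{-sn+sN_{l+1}}\le2\lambda B_le^{-sn/2}$. Also $\sum_lB_l\le4B_{l_1}$, by (10) and $q\ge16$.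
* $|R_{\rm in}|\le2c_+me^{-s(n-m)}$.

**Step 4: $s\in[1/N_{j+1},1/N_j]$ with $l_0\le j\le l_1$, or $s\in[0,1/N_{l_1+1}]$, where we put $j=l_1$.** Block $j$ must beat everything else. Here $s\le1/m$, so $\sigma P_0>0$. For $l\le j$ we have $sN_l\in[0,1]$ and $\Phi_l>\theta$. For $l=j+d\le l_1$ with $d\ge1$ (this occurs only in the first case), $v=sN_l\ge q^{d-1}\ge1$, so by Lemma 4 and (10)
$$B_l\Phi_l\ge-2q^{3d/4}B_j\,\theta\kappa\,q^{-(d-1)}.$$
Since $\sum_{d\ge1}q^{-d/4}\le2q^{-1/4}$, these sum to at least $-4\kappa q^{3/4}\theta B_j\ge-\frac14\theta B_j$. So the near blocks give at least $\frac34\theta B_j$. Let $d=l_1-j$ from here on.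

The middle: $b_n\le2(q^2/\rho)^{3/4}B_{l_1}$. If $d=0$, $|\mathrm{Mid}|\le4\kappa'(q^2/\rho)^{3/4}B_j=\frac\theta{12}B_j$. If $d\ge1$, $B_{l_1}\le2q^{3d/4}B_j$ and $sN_{l_1+1}\ge q^d$, so
$$|\mathrm{Mid}|\le8\kappa'(q^2/\rho)^{3/4}q^{3d/4}e^{-q^d}B_j=\frac\theta6q^{3d/4}e^{-q^d}B_j\le\frac\theta{12}B_j,$$
because $x^{3/4}e^{-x}\le e^{-1}$ for $x\ge1$.

The far blocks: if $s\le1/N_{l_1+1}$, all $R_l\ge0$. Otherwise $s\ge1/N_{j+1}$ and $n\ge N_{l_1+1}/\rho$, so $sn\ge q^d/\rho$, and the negative parts of the $R_l$ total at most $8\lambda B_{l_1}e^{-sn/2}\le16\lambda q^{3d/4}e^{-q^d/(2\rho)}B_j\le\frac\theta{12}B_j$ by (9).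

The last $m$ indices: $|R_{\rm in}|\le\frac\theta{12}B_j$ for $n$ large. If $N_j\ge\sqrt n$, in particular if $j=l_1$, this holds because $B_j\ge\inf_{N\ge\sqrt n}b_N\to\infty$. Otherwise $s\ge1/N_{j+1}\ge1/(q\sqrt n)$, so $e^{-s(n-m)}\le e^{-\sqrt n/(2q)}$, and the $B_j$ are bounded below.

Hence $\sigma h\ge(\frac34-\frac3{12})\theta B_j>0$.

**Step 5: $s\in[1/m,s_1]$, where $P_0$ must win.** By (13), $\sigma P_0\ge\frac{c_1}{2s}$. With $l=l_0+d$, $sN_l=smq^d\ge\frac{sm}2+\frac{q^d}2$ since both factors $sm$, $q^d$ are $\ge1$. By (2) and (10) the near blocks total in modulus at most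
$$\sum_{d\ge0}2\lambda B_{l_0}q^{3d/4}e^{-smq^d}\le C_q\lambda m^{3/4}e^{-sm/2}\le\frac{C_q\lambda m^{-1/4}}s\le\frac{c_1}{8s}\qquad(m\text{ large}),$$
using $xe^{-x/2}\le1$. The remaining terms total at most $2\kappa'b_ne^{-N_{l_1+1}/m}+8\lambda B_{l_1}e^{-n/(2m)}+2c_+me^{-(n-m)/m}\to0$, hence at most $\frac{c_1}{8s_1}\le\frac{c_1}{8s}$ for $n$ large. So $\sigma h>0$.

The claim is proved. $\square$

**Proof of Theorem 1.** By the claim and (11), $\liminf\log p_{n,k}/\log n\ge-b-4C_*\varepsilon-2\log2/\log q$ along $n-k$ even. Let $q\to\infty$, then $\varepsilon\to0$. Proposition 1 gives the matching upper bound. Since $\log(2n+k)\sim\log n$, Theorem 1 follows. $\blacksquare$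

## Up to $o(\log n)$ zeros: blocks with alternating drift

**Proof of Theorem 2.** The upper bound is Proposition 1. For the lower bound, $P(\mathcal N_n\le k_n)\ge p_{n,0}$ if $n$ is even, and $\ge p_{n,1}$ if $n$ is odd, because $k_n\ge1$. Apply Theorem 1. $\blacksquare$

For Theorem 3 the series $F^{(k)}$ is no longer usable, since $m$, $c_1$ and $P(\mathrm I)$ depend on $k$. Instead we force one sign change between each pair of neighbors among $k+1$ consecutive inner blocks, by giving the minus-paths of these blocks strong drifts with alternating signs. Each such block costs a constant factor, and $k+1=o(\log n)$ constant factors cost only $n^{o(1)}$.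

**Proof of Theorem 3.** The upper bound is Proposition 1. Where $k_n=0$ use Theorem 1. So let $k=k_n\ge1$.

**Step 1: the event.** Keep the setting of the lower bound event, with these changes. Let $\Lambda=q^2$ and $\lambda'=2q^3$, and use $\lambda'$ instead of $\lambda$ in (9), in the choice of $m$, and in upper bounds. Take $l_0$ so large that also
$$\tfrac12q^{.49(l'-l)}\le B_{l'}/B_l\le2q^{.51(l'-l)}\qquad(l'\ge l\ge l_0).\tag{14}$$
Both ends of (I) use $F^{(0)}$. Fix $l_2>l_0$, independent of $n$, with $B_{l_2}\ge m^2$, and let $L=l_2+k$, so $N_L=n^{o(1)}$. For inner blocks require $S_l^+\in\mathcal A$ for all $l$, and for the minus sign: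

* $S_l^-\in\mathcal A$ for $l<l_2$;
* $\sup_u|S_l^-(u)-(-1)^r\Lambda(u-1)|<1$ for $l=l_2+r$, $0\le r\le k$ (the special blocks);
* $(-1)^kS_l^-\in\mathcal A$ for $l>L$.

Outer blocks and (M) are as before. A special block event is open; its limiting probability is at least $\pi_qP(\sup_{[1,q]}|W_u-W_1-\Lambda(u-1)|<1)$ (in the $\liminf$ sense). This is positive: by Lemma 2 with drift $\Lambda(u-1)$ a positive power of the last probability is at least a constant times $P(\sup_{[1,q]}|W_u-W_1|<1)>0$. So for $l_0$ large, replacing $k+1=o(\log n)$ block events costs a factor $n^{-o(1)}$, and (11) persists up to $n^{o(1)}$. It remains to count zeros on this event. Constants are chosen in the order: $q$ large, $m$ large, $n$ large; none depends on $k$. Note that $\sup|S^-|\le\lambda'$ for all blocks, since $\Lambda(q-1)+1\le\lambda'$.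

**Step 2: what carries over.** The inequalities $f(e^{-s})>0$ and $g(e^{-s})>0$ for $0\le s\le s_1$, and the absence of zeros of $f,g$ on $|x|\le1-\delta_1$, are proved exactly as Steps 1–5 of the preceding section with $F^{(0)}$ at both ends. Only $S^+$ and the bounds on $|a_i|$ coming from $S^+$ are used there for inner blocks.

**Step 3: $g(-e^{-s})>0$ for $0\le s\le s_1$.** Again as before, except for the inner blocks $l\le L$ and the first $m$ inner coefficients, which now sit at the high end of $g$. By (2) they are bounded in modulus by $Y_ne^{-sn/2}$ with $Y_n=2c_+m+8\lambda'B_L=n^{o(1)}$, and are treated like $R_{\rm in}$. If $N_j\ge\sqrt n$, then $B_j\ge n^{1/10}\ge12Y_n/\theta$ for $n$ large, by (10). Otherwise $s\ge1/(q\sqrt n)$ and $Y_ne^{-\sqrt n/(2q)}\to0$. For $s\ge1/m$, $Y_ne^{-n/(2m)}\to0$. The far blocks $l>L$ come from $(-1)^nS_l^-=(-1)^kS_l^-\in\mathcal A$ and are treated as before.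

It remains to study $X(s)=f(-e^{-s})$ on $0\le s\le s_1$: we show that it has exactly $k$ zeros, all simple.

**Step 4: bounds with one derivative.** Simplicity needs derivatives. Let
$$I(v)=\int_1^qe^{-vu}du=\frac{e^{-v}-e^{-qv}}v,\qquad\|h\|_*=|h(v)|+|vh'(v)|,$$
the latter being invariant under rescaling of $v$. Differentiating (1), for $v\ge0$,
$$|v\Phi'(v)|\le\sup|S|\,\big(vqe^{-vq}+e^{-v}+(1+v)e^{-v}\big)\le3\sup|S|,$$
where we used $v\int_1^qe^{-vu}du\le e^{-v}$ and $v^2\int_1^\infty ue^{-vu}du=(1+v)e^{-v}$. For $v\ge1$ the bracket is at most $(2+2v)e^{-v}$, since $xe^{-x}$ decreases on $x\ge1$. With (2),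
$$\|\Phi\|_*\le4\sup|S|\ \ (v\ge0),\qquad\|\Phi\|_*\le(3+2v)e^{-v}\sup|S|\ \ (v\ge1).\tag{15}$$
For special blocks $\Phi^-_{l_2+r}(v)=(-1)^r\Lambda I(v)+e_r(v)$, where $e_r$ is the transform of a path bounded by $1$; so $|e_r(v)|\le e^{-v}$ and $\|e_r\|_*\le4$ for $v\ge0$.

Let Rest be the part of $X$ from indices $\ge N_{l_1+1}\ge\rho n/q$. There $|a_i|\le Cn$, so for $n^{-1/4}\le s\le s_1$ and $n$ large, $|\mathrm{Rest}|+s|\mathrm{Rest}'|\le e^{-\sqrt n}$: each term is at most $Cn(1+sn)e^{-s\rho n/q}$, with $s\rho n/q\ge\rho n^{3/4}/q$.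

**Step 5: $1/N_{l_2}\le s\le s_1$ gives $X>0$.** We check that the later blocks obey the tolerance of Lemma 4. The special block $r=0$ satisfies, for $v\ge1$,
$$\Phi(v)\ge e^{-v}\Big(\frac\Lambda{2v}-1\Big)\ge-\frac{\theta\kappa}v,$$
because $e^{-v}-e^{-qv}\ge\frac12e^{-v}$; the middle expression is nonnegative for $v\le\Lambda/2$, and otherwise $e^{-v}\le\theta\kappa/v$. For special $r\ge1$ and for $l>L$ we have $v=sN_l\ge q$ and $|\Phi|\le\lambda'e^{-v}\le\theta\kappa/v$ for $q$ large. So the estimates of Step 4 (for $l_0\le j<l_2$) and Step 5 of the preceding section apply to $P_0$ and the near blocks, with $|\mathrm{Rest}|\le e^{-\sqrt n}$ in place of the bounds on Mid, $R_l$, $R_{\rm in}$.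

**Step 6: $q^{-3/4}\le v:=sN_{l_2}\le1$ gives $X>0$.** Here $P_0>0$ and blocks $l<l_2$ contribute $\ge0$. Block $l_2$ gives at least $B_{l_2}(\Lambda I(1)-1)\ge2B_{l_2}$, as $I$ is decreasing. Later blocks total at most $B_{l_2}\sum_{d\ge1}2q^{.51d}\lambda'e^{-q^{d-3/4}}\le\frac12B_{l_2}$ for $q$ large, and $|\mathrm{Rest}|\le e^{-\sqrt n}$.

**Step 7: one zero in each of $k$ zones.** For $r=1,\dots,k$ let zone $r$ be $s=v/N_{l_2+r}$, $v\in[q^{-3/4},q^{1/4}]$. The zones tile $[q^{-3/4}/N_L,\,q^{-3/4}/N_{l_2}]$. Two special blocks with opposite drifts compete in zone $r$: block $l_2+r$ and block $l_2+r-1$. Put $K=qB_{l_2+r-1}/B_{l_2+r}$, which lies in $[\frac12q^{.49},2q^{.51}]$ by (14), and, since $I(v/q)=q(e^{-v/q}-e^{-v})/v$,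
$$H(v)=\frac{v(-1)^rX}{\Lambda B_{l_2+r}}=(e^{-v}-e^{-qv})-K(e^{-v/q}-e^{-v})+v\,\mathcal R(v).$$
The contributions to $\|\mathcal R\|_*$ are:

* special blocks $r-d$, $d\ge2$, main parts: $\|I(q^{-d}\,\cdot)\|_*\le2q$, total at most $\sum_{d\ge2}2q^{-.49d}\,2q\le16q^{.02}$;
* the $e_{r-d}$, $d\ge0$: at most $\frac4\Lambda\big(1+\sum_{d\ge1}2q^{-.49d}\big)\le1$;
* blocks $l<l_2$: $\|\Phi_l\|_*\le4\lambda$, total at most $\frac{4\lambda}\Lambda\sum_{d\ge1}2q^{-.49d}\le1$;
* $P_0$: $|P_0|$ and $|s\,\partial_sP_0|$ are at most $2c_+m$ (as $xe^{-x}\le1$), and $B_{l_2+r}\ge m^2/2$, so at most $\frac{4c_+m}{\Lambda m^2/2}\le1$;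
* blocks $l_2+r+d$, $d\ge1$, at $w=q^dv\ge q^{d-3/4}\ge q^{1/4}$: by (15) total at most $\sum_{d\ge1}2q^{.51d}\frac{\lambda'}\Lambda(3+2w)e^{-w}\le1$;
* Rest: at most $1$, since $s\ge q^{-3/4}/N_L\ge n^{-1/4}$.

In the first item, $|I|\le q$ and $|vI'(v)|=\int_1^qvue^{-vu}du\le q$. Hence $\|\mathcal R\|_*\le30q^{.02}\le Kq^{-.4}$ for $q$ large, so $|v\mathcal R|\le Kvq^{-.4}$ and $|(v\mathcal R)'|\le Kq^{-.4}$. Now, for $q$ large:

* $q^{-3/4}\le v\le\frac1{4K}$: $K(e^{-v/q}-e^{-v})\le Kv\le\frac14$, so $H\ge1-v-e^{-q^{1/4}}-\frac14(1+q^{-.4})>0$;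
* $\frac4K\le v\le1$: $e^{-v/q}-e^{-v}\ge v(1-\frac1q)e^{-v}\ge\frac v3$, so $H\le1-Kv(\frac13-q^{-.4})\le1-4(\frac13-q^{-.4})<0$;
* $1\le v\le q^{1/4}$: $e^{-v/q}-e^{-v}\ge\frac12$ and $vq^{-.4}\le\frac14$, so $H\le1-\frac K4<0$;
* $\frac1{4K}\le v\le\frac4K$: $H'\le qe^{-q/(4K)}-K\big(e^{-4/K}-\frac1q-q^{-.4}\big)<0$, as $qe^{-q/(4K)}\le qe^{-q^{.49}/8}\le1$.

So each zone contains exactly one zero of $X$; it is interior and simple.

**Step 8: $0\le s\le q^{-3/4}/N_L$ gives $(-1)^kX>0$.** Let $v=sN_L\le q^{-3/4}$. The bounds on absolute values in Step 7 (with $r=k$) for $P_0$ and for blocks $\le L$ hold for all $v\ge0$. Block $L-1$ contributes at most $2q^{-.49}\cdot q\,\Lambda B_L$ in its main part. Hence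
$$(-1)^k\Big(P_0+\sum_{l\le L}B_l\Phi_l^-\Big)\ge\Lambda B_L\big(I(q^{-3/4})-2q^{.51}-30q^{.02}\big)\ge\theta B_L,$$
since $I$ is decreasing and $I(q^{-3/4})\ge\frac12q^{3/4}$. Now let $s\in[1/N_{j+1},1/N_j]$ with $L\le j\le l_1$, or $s\le1/N_{l_1+1}$ and $j=l_1$. For $j=L$ the blocks $l\le L$ with $P_0$ give at least $\theta B_L$. For $j>L$ they give at least $0$, and the blocks in $(L,j]$, whose paths $(-1)^kS_l^-$ lie in $\mathcal A$, give at least $\theta B_j$. Blocks $l>j$ lose at most $\frac14\theta B_j$, as in Step 4 of the preceding section. So the inner part is at least $\frac34\theta B_j$. Mid, $R_l$ and $R_{\rm in}$ are estimated exactly as there, with $\sigma_-=(-1)^k=(-1)^n$; each takes away at most $\frac\theta{12}B_j$. So $(-1)^kX>0$.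

By Steps 5 to 8, $X$ has exactly $k$ zeros on $[0,s_1]$, all simple. By Steps 2 and 3, $f$ has no other zero in $[-1,1]$ and $g$ has none there. So $f$ has exactly $k$ real zeros, all simple, on an event of probability at least $n^{-b-4C_*\varepsilon-2\log2/\log q-o(1)}$. Let $q\to\infty$, then $\varepsilon\to0$. $\blacksquare$
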